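\title{The mass measure of a flat chain of codimension one}

\begin{abstract}
Let $T$ be a flat chain of dimension $d-1$ and finite mass in $\mathbb R^d$, with coefficients in an arbitrary normed abelian group $G$. We prove that its mass measure $\mu_T$ is absolutely continuous with respect to $|Dw|$ for a real function $w$ of bounded variation, and hence that $\mu_T$ is an integral of $(d-1)$-rectifiable measures. This answers a question posed by Alberti and Marchese. As $G$ and $T$ vary, the measures $\mu_T$ are exactly the finite integrals of $(d-1)$-rectifiable measures, and real coefficients already produce all of them. The main tool is a comparison, with optimal constants $1$ and $d$, between the boundary mass of a $G$-valued function $u$ and the variations of the real functions $|u-g|$, $g\in G$.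
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Flat chains and their mass measures}

Throughout, $d\ge 2$ and $G$ is a \emph{normed abelian group}: an abelian group with a function $|\cdot|:G\to[0,\infty)$ such that $|g|=0$ only for $g=0$, $|-g|=|g|$ and $|g+g'|\le|g|+|g'|$. We write $\mathcal H^k$ for Hausdorff measure, $\mathcal L^d$ for Lebesgue measure, and $\lambda\llcorner E$ for the restriction of a measure $\lambda$ to a set $E$.

A \emph{polyhedral $k$-chain} is a finite formal sum $P=\sum_i g_i\sigma_i$, where $g_i\in G$ and the $\sigma_i$ are oriented compact convex $k$-dimensional polytopes in $\mathbb R^d$, modulo three relations: coefficients on the same polytope add, reversing the orientation of $\sigma$ replaces $g$ by $-g$, and $g\sigma=g\sigma'+g\sigma''$ when $\sigma$ is cut into $\sigma'$ and $\sigma''$. Every polyhedral chain has a representation with non-overlapping $\sigma_i$, and its \emph{mass} is then $\mathbb M(P)=\sum_i|g_i|\,\mathcal H^k(\sigma_i)$. The boundary $\partial(g\sigma)$ is the sum of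 the $(k-1)$-dimensional faces of $\sigma$, with the induced orientation and coefficient $g$, and $\partial\partial=0$. The \emph{flat norm} is
\[
\mathbb F(P)=\inf\{\mathbb M(P-\partial C)+\mathbb M(C)\;:\;C\text{ a polyhedral }(k+1)\text{-chain}\}.
\]
Two parallel copies of a polytope at small distance are far apart in mass and close in the flat norm, because their difference is, up to thin sides, the boundary of a thin prism. The space $\mathcal F^G_k(\mathbb R^d)$ of \emph{flat $k$-chains} is the completion of the polyhedral $k$-chains in the flat norm \cite{Fleming,White}. The boundary extends to it by continuity, and the mass extends by relaxation: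
\[
\mathbb M(T)=\inf\Big\{\liminf_j\mathbb M(P_j)\;:\;P_j\text{ polyhedral},\ \mathbb F(P_j-T)\to0\Big\}.
\]
A chain $T$ of finite mass can be restricted to every Borel set $E$, and $\mu_T(E)=\mathbb M(T\llcorner E)$ defines a finite positive Borel measure, the \emph{mass measure} of $T$. It records where the mass of $T$ sits and forgets orientations and coefficients. In top dimension everything is explicit: if $G$ is complete, the flat $d$-chains are the functions $u\in L^1(\mathbb R^d;G)$, with mass $\|u\|_{L^1}$ (Lemma~\ref{lem:top}). We write $U$ for the chain given by $u$.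

\subsection{Which measures are mass measures?}

A set is \emph{$(d-1)$-rectifiable} if it is $\mathcal H^{d-1}$-measurable and covered, up to an $\mathcal H^{d-1}$-null set, by countably many Lipschitz images of $\mathbb R^{d-1}$. A measure is \emph{$(d-1)$-rectifiable} if it has the form $\theta\,\mathcal H^{d-1}\llcorner S$ with $S$ a $(d-1)$-rectifiable set and $\theta\ge0$ a Borel function.

For a polyhedral $(d-1)$-chain the mass measure $\sum_i|g_i|\,\mathcal H^{d-1}\llcorner\sigma_i$ is rectifiable. In general it is not. Take $G=\mathbb R$, a nonzero $u\in C^1_c(\mathbb R^d)$, and $T=\partial U$. Then $|\nabla u|\,\mathcal L^d\le\mu_T\le d\,|\nabla u|\,\mathcal L^d$ (Corollary~\ref{cor:real}), so $\mu_T$ is a nonzero measure absolutely continuous with respect to $\mathcal L^d$, while rectifiable sets are $\mathcal L^d$-null. The coarea formula, however, writes $|\nabla u|\,\mathcal L^d$ as a superposition of the surface measures on the boundaries of the sets $\{u>t\}$. So the most one can ask is that $\mu_T$ be a superposition of rectifiable measures, in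 the following sense.

Let $I\subset\mathbb R$ be compact, and for $t\in I$ let $\mu_t$ be a real- or vector-valued measure on $\mathbb R^d$, with total mass $\mathbb M(\mu_t)=|\mu_t|(\mathbb R^d)$. Assume that
\begin{itemize}
\item[(a)] for every Borel set $E$ the function $t\mapsto\mu_t(E)$ is (Lebesgue) measurable, and
\item[(b)] $\int_I\mathbb M(\mu_t)\,dt<\infty$.
\end{itemize}
Then $\int_I\mu_t\,dt$ is the measure $E\mapsto\int_I\mu_t(E)\,dt$.

For real coefficients the following is known. Let $K\subset\mathbb R^d$ be a compact convex set with nonempty interior. Every real flat $(d-1)$-chain $T$ supported in $K$ with $\mathbb M(T)<\infty$ can be written as $T=\int_IR_t\,dt$, with $I$ a compact interval and $R_t$ rectifiable currents of multiplicity one, and $\mathbb M(T)=\int_I\mathbb M(R_t)\,dt$; in particular $\mu_T=\int_I\mu_{R_t}\,dt$ is an integral of $(d-1)$-rectifiable measures. The last statement involves only $\mu_T$, so it makes sense for every group, and Alberti and Marchese \cite{AM} pose the following question.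

\medskip
\noindent\textbf{Question.} \emph{Let $G$ be any normed abelian group and let $T\in\mathcal F^G_{d-1}(\mathbb R^d)$ have finite mass. Is $\mu_T=\int_I\mu_t\,dt$ for some compact set $I\subset\mathbb R$ and some $(d-1)$-rectifiable measures $\mu_t$ satisfying \textup{(a)} and \textup{(b)}?}
\medskip

The polyhedral case and the real case suggest the answer yes. What is missing for a general group is the source of the surfaces: $G$ has no order, so a $G$-valued function has no superlevel sets.

\subsection{Results}

The answer is yes. The proofs below do not use the real case quoted above.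

\begin{theorem}\label{thm:A}
Let $G$ be a normed abelian group and let $T\in\mathcal F^G_{d-1}(\mathbb R^d)$ with $\mathbb M(T)<\infty$. There are $w\in BV(\mathbb R^d)$ and a Borel function $f\ge0$, $f\in L^1(|Dw|)$, with $\mu_T=f\,|Dw|$. Consequently $\mu_T=\int_{[0,1]}\mu_t\,dt$ with $(d-1)$-rectifiable measures $\mu_t$ satisfying \textup{(a)} and \textup{(b)}.
\end{theorem}

In particular $\mu_T(E)=0$ for every Borel set $E$ that meets each $(d-1)$-rectifiable set in an $\mathcal H^{d-1}$-null set; a Dirac mass, for example, is never the mass measure of a flat $(d-1)$-chain. The conditions in Theorem~\ref{thm:A} are also sufficient.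

\begin{theorem}\label{thm:B}
For a finite positive Borel measure $\mu$ on $\mathbb R^d$ the following are equivalent:
\begin{itemize}
\item[(i)] $\mu=\mu_T$ for some normed abelian group $G$ and some $T\in\mathcal F^G_{d-1}(\mathbb R^d)$ of finite mass;
\item[(ii)] $\mu=\int_I\mu_t\,dt$ for a compact set $I\subset\mathbb R$ and $(d-1)$-rectifiable measures $\mu_t$ satisfying \textup{(a)} and \textup{(b)};
\item[(iii)] $\mu=\mu_T$ for some $T\in\mathcal F^{\mathbb R}_{d-1}(\mathbb R^d)$ of finite mass;
\item[(iv)] $\mu\ll|Dw|$ for some $w\in BV(\mathbb R^d)$.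
\end{itemize}
Moreover such a $\mu$ can be written with multiplicity one over the line: $\mu=\int_{\mathbb R}\mathcal H^{d-1}\llcorner S_r\,dr$, with $S_r$ Borel, $(d-1)$-rectifiable and $\mathcal H^{d-1}(S_r)<\infty$.
\end{theorem}

The last formula means that for every Borel set $E$ the function $r\mapsto\mathcal H^{d-1}(E\cap S_r)$ is measurable with integral $\mu(E)$. The link between $G$-valued and real objects is the next theorem. The \emph{supremum} $\bigvee_n\lambda_n$ of positive measures $\lambda_n$ is the least measure that dominates all of them.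

\begin{theorem}\label{thm:C}
Let $G$ be complete, let $U$ be the $d$-chain given by $u\in L^1(\mathbb R^d;G)$, and suppose $\mathbb M(\partial U)<\infty$. Let $\{g_n\}\subset G$ be countable with $u(x)\in\overline{\{g_n\}}$ for a.e.\ $x$, let $u_n=|u-g_n|-|g_n|$, and let $\nu=\bigvee_n|Du_n|$. Then
\[
\nu\le\mu_{\partial U}\le d\,\nu ,
\]
and the constants $1$ and $d$ are optimal.
\end{theorem}

Optimality means that neither constant can be improved uniformly in $G$, $u$ and $\{g_n\}$: there is an example with $\mu_{\partial U}=\nu\neq0$, and an example with $\mu_{\partial U}=d\,\nu\ne0$ on a ball.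

\subsection{The method}

One would like to reduce to real coefficients. A Lipschitz homomorphism $G\to\mathbb R$ maps $G$-chains to real chains, but there may be no such homomorphism except $0$: this is so for finite groups, and for $\mathbb R/\mathbb Z$, whose torsion elements are dense and must go to $0$. Lipschitz maps $\phi:G\to\mathbb R$ that are not additive always exist, for example the distance from a fixed element. They cannot be applied to the coefficients of a $(d-1)$-chain, since these change sign with the orientation. They can be applied to a $d$-chain, which is a function. This is where codimension one enters: the definition of the flat norm gives $T=A+\partial U$, where $A$ is a mass-convergent series of polyhedral chains and $U$ has dimension $d$. The measure $\mu_A$ lives on countably many polytopes. For $\mu_{\partial U}$, Theorem~\ref{thm:C} shows that it has the same null sets as the countable family $|Du_n|$ of variations of real $BV$ functions. A generic linear combination $w$ of countably many $BV$ functions has a variation that dominates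 all of theirs, and the coarea formula for $w$ supplies the surfaces.

Section~\ref{sec:hand} shows these steps on examples. Section~\ref{sec:prelim} collects the facts on measures, $BV$ functions and flat chains. Theorem~\ref{thm:C} is proved in Section~\ref{sec:C}, Theorem~\ref{thm:A} in Section~\ref{sec:A}, and Theorem~\ref{thm:B} in Section~\ref{sec:B}.

\section{Distance functions see every jump}\label{sec:hand}

Let $\{g_n\}\subset G$ be countable. For all $a,b\in\overline{\{g_n\}}$,
\begin{equation}\label{eq:dist}
|a-b|=\sup_n\big|\,|a-g_n|-|b-g_n|\,\big| .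
\end{equation}
The inequality $\ge$ is the triangle inequality. For $\le$, let $g_n\to b$ along a subsequence; then $|a-g_n|-|b-g_n|\to|a-b|$.

Let $P$ be a polyhedral $d$-chain, viewed as a step function $p$, and let $\{g_n\}$ contain the values of $p$, including $0$. At $\mathcal H^{d-1}$-a.e.\ point of the jump set $J_p$ the function $p$ has two one-sided values $p^\pm$, and $\mu_{\partial P}$ has density $|p^+-p^-|$ with respect to $\mathcal H^{d-1}\llcorner J_p$. The real step function $p_n=|p-g_n|-|g_n|$ jumps there by $|p^+-g_n|-|p^--g_n|$. By \eqref{eq:dist} the supremum over $n$ of the moduli of these jumps is $|p^+-p^-|$, so $\nu=\mu_{\partial P}$ for polyhedral chains.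

\begin{example}[two squares]\label{ex:squares}
Let $d=2$ and $G=\mathbb Z/3\mathbb Z=\{0,1,2\}$ with $|g|=1$ for $g\ne0$. Let $u=1$ on $A=[0,1]^2$, $u=2$ on $B=[1,2]\times[0,1]$, and $u=0$ elsewhere. All jumps have norm $1$, so $\mu_{\partial U}$ is $\mathcal H^1$ restricted to seven unit segments: three outer sides of $A$, three outer sides of $B$, and the interface $\{1\}\times[0,1]$. The functions $u_g=|u-g|-|g|$ are
\[
u_0=\mathbf 1_{A\cup B},\qquad u_1=-\mathbf 1_A,\qquad u_2=-\mathbf 1_B .
\]
None of them jumps across all seven segments. In particular $u_0=|u|$ misses the interface, so Theorem~\ref{thm:C} fails if $\{g_n\}=\{0\}$: the hypothesis $u\in\overline{\{g_n\}}$ is needed. To see all segments with one function, form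
\[
w_a=a_0u_0+a_1u_1+a_2u_2=(a_0-a_1)\mathbf 1_A+(a_0-a_2)\mathbf 1_B .
\]
Its jumps have modulus $|a_0-a_1|$, $|a_0-a_2|$ and $|a_1-a_2|$ on the outer sides of $A$, the outer sides of $B$ and the interface. The symmetric choice $a=(1,1,1)$ gives $w_a=0$; every $a$ outside three planes works. Take $a=(1,0,\frac12)$, so that $w=\mathbf 1_A+\frac12\mathbf 1_B$. Then $\mu_{\partial U}=f|Dw|$ with $f=1$ on the outer sides of $A$ and $f=2$ on the other four segments. The superlevel set $\{w>t\}$ is $A\cup B$ for $0<t<\frac12$ and $A$ for $\frac12<t<1$, up to null sets, and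
\[
\mu_{\partial U}=\int_0^{1/2}f\,\mathcal H^1\llcorner\partial(A\cup B)\,dt+\int_{1/2}^1f\,\mathcal H^1\llcorner\partial A\,dt :
\]
an outer side of $A$ receives density $1\cdot\frac12+1\cdot\frac12$, and each other segment receives $2\cdot\frac12$.
\end{example}

The identity $\nu=\mu_{\partial P}$ does not survive the passage to limits.

\begin{example}[the identity map]\label{ex:identity}
Let $G=\mathbb R^d$ with the Euclidean norm, and let $u(x)=x$ on the unit ball $B_1$. There $u_n=|x-g_n|-|g_n|$ has gradient of norm $1$ almost everywhere, so $|Du_n|=\mathcal L^d$ for every $n$ and $\nu=\mathcal L^d$ on $B_1$. Now replace $u$, on each cube of a grid of mesh $h$, by its value at the lowest corner. The step function jumps by a vector of norm $h$ across each face, a face has area $h^{d-1}$, and there are $d$ faces per cube of volume $h^d$. The boundary mass per unit volume is $d$. Each real function $u_n$ varies, at a point, in one direction, whereas $u$ varies at unit rate in $d$ independent directions. We show in Section~\ref{sec:C} that no polyhedral approximation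 does better than the grid here, and that the grid never costs more than $d\,\nu$.
\end{example}

\section{Measures, $BV$ functions and flat chains}\label{sec:prelim}

\subsection{Comparing measures}

For $W\subset\mathbb R^d$ open and $\delta>0$ let $W_\delta=\{x:\operatorname{dist}(x,W^c)>\delta\}$, with $W_\delta=\mathbb R^d$ if $W=\mathbb R^d$. Then $W_\delta$ is open, $\overline{W_\delta}\subset W$, and $W_\delta\uparrow W$ as $\delta\downarrow0$.

\begin{lemma}\label{lem:meas}
\begin{itemize}
\item[(i)] Let $\lambda,\lambda'$ be finite positive Borel measures with $\lambda(W_\delta)\le\lambda'(W)$ for all open $W$ and $\delta>0$. Then $\lambda\le\lambda'$.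
\item[(ii)] Let $\lambda$ be a finite positive Borel measure and $\lambda_n=\theta_n\lambda$ with $0\le\theta_n\le1$ Borel. Then $\bigvee_n\lambda_n=(\sup_n\theta_n)\lambda$. This measure vanishes on every Borel set on which all $\lambda_n$ vanish.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Letting $\delta\to0$ gives $\lambda(W)\le\lambda'(W)$. For $E$ Borel, $\lambda(E)\le\inf_{W\supset E}\lambda'(W)=\lambda'(E)$ by outer regularity of $\lambda'$.

(ii) Let $\theta=\sup_n\theta_n$. Then $\theta\lambda\ge\lambda_n$ for all $n$. Let $\lambda'\ge\lambda_n$ for all $n$, let $E$ be Borel and $\varepsilon>0$. Let $E_n$ be the set of points of $E$ at which $n$ is the first index with $\theta_n>\theta-\varepsilon$. The $E_n$ partition $E$, so $\lambda'(E)\ge\sum_n\int_{E_n}\theta_n\,d\lambda\ge\int_E\theta\,d\lambda-\varepsilon\lambda(E)$. Hence $\lambda'\ge\theta\lambda$. If all $\lambda_n$ vanish on $E$, all $\theta_n$ vanish $\lambda$-a.e.\ on $E$, and so does $\theta$.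
\end{proof}

\subsection{Functions of bounded variation}

For $v\in L^1_{\mathrm{loc}}(\mathbb R^d)$ and $W$ open, the variation of $v$ in $W$ is
\[
|Dv|(W)=\sup\Big\{\int v\operatorname{div}\psi\,dx\;:\;\psi\in C^1_c(W;\mathbb R^d),\ |\psi|\le1\Big\}.
\]
As a supremum of continuous functionals it is lower semicontinuous under $L^1_{\mathrm{loc}}$ convergence. The Banach space $BV(\mathbb R^d)$ consists of the $v\in L^1$ with $|Dv|(\mathbb R^d)<\infty$, normed by $\|v\|_{L^1}+|Dv|(\mathbb R^d)$. For such $v$ the distributional gradient $Dv$ is a finite $\mathbb R^d$-valued measure, whose total variation $|Dv|$ is given on open sets by the formula above. The space $BV_{\mathrm{loc}}$ is defined by finiteness of the variation in balls, and a measurable set $E$ has \emph{finite perimeter} if $|D\mathbf 1_E|(\mathbb R^d)<\infty$. We use two facts.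
\begin{itemize}
\item[(B1)] If $p$ is a real step function on finitely many polytopes, the divergence theorem on each polytope gives $Dp=(p^+-p^-)\,n\,\mathcal H^{d-1}\llcorner J_p$, where $n$ is the unit normal to $J_p$ pointing to the side of $p^+$.
\item[(B2)] (Coarea formula and De Giorgi's theorem, \cite[Thms 3.40, 3.59]{AFP}.) Let $w\in BV(\mathbb R^d)$. For a.e.\ $t$ the set $\{w>t\}$ has finite perimeter, and its reduced boundary $\Sigma_t$ is a Borel $(d-1)$-rectifiable set with $\mathcal H^{d-1}(\Sigma_t)<\infty$. Put $\Sigma_t=\emptyset$ for the other $t$. For every Borel set $E$ the function $t\mapsto\mathcal H^{d-1}(E\cap\Sigma_t)$ is measurable and $|Dw|(E)=\int_{\mathbb R}\mathcal H^{d-1}(E\cap\Sigma_t)\,dt$.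
\end{itemize}

\subsection{Standard facts on flat chains}

We first reduce to complete groups. Let $\hat G$ be the completion of $G$. If $C=\sum\hat g_i\sigma_i$ is a polyhedral $\hat G$-chain and $C'=\sum g_i\sigma_i$ with $g_i\in G$, then
\[
\mathbb M(C-C')\le\sum_i|\hat g_i-g_i|\,\mathbb M(\sigma_i),\qquad\mathbb M(\partial C-\partial C')\le\sum_i|\hat g_i-g_i|\,\mathbb M(\partial\sigma_i),
\]
where $\mathbb M(\sigma_i)$ and $\mathbb M(\partial\sigma_i)$ are the measures of $\sigma_i$ and of its boundary. Both bounds can be made arbitrarily small. Therefore the infimum that defines the flat norm of a polyhedral $G$-chain is the same over $G$ and over $\hat G$; polyhedral $G$-chains are dense in mass among polyhedral $\hat G$-chains, so the completions agree; and so do the relaxed masses. The measure $\mu_T$ of a $(d-1)$-chain does not change either: by Lemma~\ref{lem:lsc}(ii) below it is the weak limit of $\mu_{P_j}$ for any polyhedral $G$-chains $P_j\to T$ with $\mathbb M(P_j)\to\mathbb M(T)$. \emph{From now on $G$ is complete.}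

We use the following facts from \cite{Fleming,White,DH}. Convergence of chains means convergence in $\mathbb F$.
\begin{itemize}
\item[(F1)] $\mathbb M$ is subadditive and lower semicontinuous. For a polyhedral $k$-chain $P=\sum g_i\sigma_i$ with non-overlapping $\sigma_i$, $\mu_P=\sum|g_i|\,\mathcal H^k\llcorner\sigma_i$.
\item[(F2)] If $\mathbb M(T)<\infty$, then $T\llcorner E$ is a flat chain of finite mass for every Borel set $E$. It is additive in $T$ and in disjoint sets $E$, $(T\llcorner E)\llcorner E'=T\llcorner(E\cap E')$, and $\mu_T$ is a finite Borel measure with $\mu_T(\mathbb R^d)=\mathbb M(T)$. In particular $\mu_{T+S}\le\mu_T+\mu_S$ and $\mu_{-T}=\mu_T$.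
\item[(F3)] (Slicing.) If $\mathbb M(C)+\mathbb M(\partial C)<\infty$ and $\rho:\mathbb R^d\to\mathbb R$ is $1$-Lipschitz, the slices $\langle C,\rho,s\rangle=\partial(C\llcorner\{\rho>s\})-(\partial C)\llcorner\{\rho>s\}$ satisfy $\int_{\mathbb R}\mathbb M(\langle C,\rho,s\rangle)\,ds\le\mathbb M(C)$.
\end{itemize}
The integrand in (F3) is Borel: since $\{\rho>s'\}\uparrow\{\rho>s\}$ as $s'\downarrow s$, both restrictions are right-continuous in mass, so the slice is right-continuous in $\mathbb F$, and $\mathbb M$ is lower semicontinuous.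

\begin{lemma}\label{lem:series}
\begin{itemize}
\item[(i)] $\mathbb F\le\mathbb M$ and $\mathbb F(\partial X)\le\mathbb F(X)$.
\item[(ii)] If $\sum_j\mathbb M(T_j)<\infty$, then $T=\sum_jT_j$ converges, $\mathbb M(T)\le\sum_j\mathbb M(T_j)$ and $\mu_T\le\sum_j\mu_{T_j}$.
\item[(iii)] If $\mathbb F(T)<\varepsilon$, then $T=\sum_jA_j+\partial\sum_jC_j$ with $A_j,C_j$ polyhedral and $\sum_j(\mathbb M(A_j)+\mathbb M(C_j))<\varepsilon$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For polyhedral $X$, take $C=0$ in the definition of $\mathbb F$ to get $\mathbb F(X)\le\mathbb M(X)$; and $\partial X=\partial(X-\partial C)$ gives $\mathbb F(\partial X)\le\mathbb M(X-\partial C)$ for every $C$. Both inequalities pass to limits, the first along $P_j\to X$ with $\mathbb M(P_j)\to\mathbb M(X)$.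

(ii) The partial sums are Cauchy by (i), and the mass bound follows from (F1). By (F2), $\mu_T(E)\le\sum_{j\le N}\mu_{T_j}(E)+\mathbb M(\sum_{j>N}T_j)$, and the last term tends to $0$.

(iii) Let $\eta>0$ with $\mathbb F(T)+4\eta<\varepsilon$. Choose polyhedral $P_j$ with $P_0=0$ and $\mathbb F(P_j-T)\le2^{-j}\eta$ for $j\ge1$. Then $\sum_{j\ge0}\mathbb F(P_{j+1}-P_j)\le\mathbb F(T)+2\sum_{j\ge1}2^{-j}\eta=\mathbb F(T)+2\eta$. Write $P_{j+1}-P_j=A_j+\partial C_j$ with $\mathbb M(A_j)+\mathbb M(C_j)\le\mathbb F(P_{j+1}-P_j)+2^{-j}\eta$, and sum, using (ii) and the continuity of $\partial$.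
\end{proof}

Lower semicontinuity in (F1) concerns the total mass, and we need it on open sets. Restriction to a fixed set is not continuous in the flat norm, since cutting a filling $C$ creates new boundary. Slicing shows that for almost every $s$ the cut along $\partial W_s$ is cheap.

\begin{lemma}\label{lem:lsc}
Let $T_j\to T$ be flat $(d-1)$-chains, all of finite mass.
\begin{itemize}
\item[(i)] $\mu_T(W)\le\liminf_j\mu_{T_j}(W)$ for every open set $W$.
\item[(ii)] If also $\mathbb M(T_j)\to\mathbb M(T)$, then $\limsup_j\mu_{T_j}(K)\le\mu_T(K)$ for every closed set $K$, and $\int\psi\,d\mu_{T_j}\to\int\psi\,d\mu_T$ for every bounded continuous $\psi$.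
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $W=\mathbb R^d$ this is (F1), so let $W\neq\mathbb R^d$. Pass to a subsequence that realizes the lower limit and has $\sum_j\mathbb F(T_j-T)<\infty$. By Lemma~\ref{lem:series}(ii),(iii), $T_j-T=A_j+\partial C_j$ with flat chains $A_j,C_j$ such that $\sum_j(\mathbb M(A_j)+\mathbb M(C_j))<\infty$. The chain $\partial C_j=T_j-T-A_j$ has finite mass, so (F3) applies to $C_j$ and $\rho=\operatorname{dist}(\cdot,W^c)$, for which $\{\rho>s\}=W_s$. From
\[
(T_j-T)\llcorner W_s=A_j\llcorner W_s+\partial(C_j\llcorner W_s)-\langle C_j,\rho,s\rangle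
\]
and Lemma~\ref{lem:series}(i) we get
\[
\mathbb F\big((T_j-T)\llcorner W_s\big)\le\mathbb M(A_j)+\mathbb M(C_j)+\mathbb M(\langle C_j,\rho,s\rangle).
\]
By (F3) the sum over $j$ of the right-hand sides is integrable in $s\in(0,1)$. Hence $T_j\llcorner W_s\to T\llcorner W_s$ for a.e.\ $s\in(0,1)$, and for such $s$ (F1) gives $\mu_T(W_s)\le\liminf_j\mu_{T_j}(W_s)\le\liminf_j\mu_{T_j}(W)$. Let $s\downarrow0$.

(ii) Apply (i) to $K^c$ and use $\mu_{T_j}(K)=\mathbb M(T_j)-\mu_{T_j}(K^c)$. Lower semicontinuity on open sets together with convergence of the total masses is equivalent to convergence against bounded continuous functions (the portmanteau theorem).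
\end{proof}

\subsection{Chains of top dimension}

Let $L^1(\mathbb R^d;G)$ be the space of a.e.\ limits $u$ of finitely valued measurable functions with $\|u\|_{L^1}=\int|u|\,dx<\infty$. It is complete because $G$ is. Orienting all $d$-dimensional polytopes as $\mathbb R^d$, a polyhedral $d$-chain $P=\sum g_i\sigma_i$ is the same as the step function $p=\sum g_i\mathbf 1_{\sigma_i}$.

\begin{lemma}\label{lem:top}
\begin{itemize}
\item[(i)] The map $P\mapsto p$ extends to an isomorphism of $\mathcal F^G_d(\mathbb R^d)$ with $L^1(\mathbb R^d;G)$, and $\mathbb F(U)=\mathbb M(U)=\|u\|_{L^1}$.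
\item[(ii)] For polyhedral $P$, $\mu_{\partial P}=|p^+-p^-|\,\mathcal H^{d-1}\llcorner J_p$.
\item[(iii)] For $u\in L^1(\mathbb R^d;G)$, $\|u(\cdot+\xi)-u\|_{L^1}\to0$ as $\xi\to0$.
\item[(iv)] If $\mathbb M(\partial U)<\infty$, there are polyhedral $d$-chains $P_j$ with $p_j\to u$ in $L^1$ and $\mathbb M(\partial P_j)\to\mathbb M(\partial U)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) There are no nonzero polyhedral $(d+1)$-chains in $\mathbb R^d$, so $\mathbb F(P)=\mathbb M(P)=\|p\|_{L^1}$. It remains to see that polyhedral step functions are dense. If $s_j\to u$ a.e.\ with $s_j$ finitely valued, let $s_j'$ equal $s_j$ on $B_j\cap\{|s_j|\le2|u|\}$ and $0$ elsewhere. Then $s'_j\to u$ a.e.\ and $|s_j'-u|\le3|u|$, so $s'_j\to u$ in $L^1$. A function $\sum_{i\le N}g_i\mathbf 1_{E_i}$ with bounded $E_i$ is approximated by $\sum_{i\le N}g_i\mathbf 1_{E'_i}$, with $E_i'$ finite unions of cubes, with error at most $\sum_i|g_i|\,\mathcal L^d(E_i\triangle E_i')$. Finally $P_j\to U$ forces $\mathbb M(P_j)=\mathbb F(P_j)\to\mathbb F(U)$, so $\mathbb M(U)=\mathbb F(U)$.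

(ii) Take a representation with non-overlapping $\sigma_i$. At $\mathcal H^{d-1}$-a.e.\ point of the union of the faces, at most one $\sigma_i$ lies on each side, and the two induce opposite orientations. So the coefficient of $\partial P$ is $\pm(p^+-p^-)$, and (F1) applies.

(iii) For polyhedral $p=\sum g_i\mathbf 1_{\sigma_i}$ we have $\|u(\cdot+\xi)-u\|_{L^1}\le2\|u-p\|_{L^1}+\sum_i|g_i|\,\mathcal L^d((\sigma_i-\xi)\triangle\sigma_i)$.

(iv) Take polyhedral $S_j\to\partial U$ with $\mathbb M(S_j)\to\mathbb M(\partial U)$, and polyhedral $P_j'\to U$. The $S_j$ need not be boundaries, and we correct this. Since $\mathbb F(S_j-\partial P_j')\to0$, we have $S_j-\partial P_j'=A_j+\partial C_j$ with $A_j,C_j$ polyhedral and $\mathbb M(A_j)+\mathbb M(C_j)\to0$. Put $P_j=P_j'+C_j$. Then $P_j\to U$ and $\partial P_j=S_j-A_j$, so $\limsup_j\mathbb M(\partial P_j)\le\mathbb M(\partial U)$. The opposite inequality for the lower limit is (F1).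
\end{proof}

\section{Boundary mass and scalar variations}\label{sec:C}

Let $u\in L^1(\mathbb R^d;G)$. Call a countable set $\{g_n\}\subset G$ \emph{adapted to $u$} if $u(x)\in\overline{\{g_n\}}$ for a.e.\ $x$. Such a set exists: take all values of a sequence of finitely valued functions converging to $u$ a.e. Given an adapted set, we fix a Borel representative of $u$ with $u(x)\in\overline{\{g_n\}}$ for all $x$, by setting $u=g_1$ on a Borel null set. Let
\[
\phi_n(g)=|g-g_n|-|g_n|,\qquad u_n=\phi_n\circ u .
\]
Each $\phi_n$ is $1$-Lipschitz with $\phi_n(0)=0$, so $|u_n|\le|u|$ and $u_n\in L^1(\mathbb R^d)$; this is the reason for subtracting $|g_n|$. By \eqref{eq:dist},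
\begin{equation}\label{eq:sup}
|u(x)-u(x')|=\sup_n|u_n(x)-u_n(x')|\qquad\text{for all }x,x'\in\mathbb R^d,
\end{equation}
and in particular the left-hand side is a Borel function of $(x,x')$.

\subsection{The lower bound}

The mass of $\partial U$ is an infimum over polyhedral approximations. A lower bound follows by comparing jumps along one optimal sequence.

\begin{lemma}\label{lem:lower}
Let $u\in L^1(\mathbb R^d;G)$ with $\mathbb M(\partial U)<\infty$, and let $\phi:G\to\mathbb R$ be $1$-Lipschitz with $\phi(0)=0$. Then $\phi\circ u\in BV(\mathbb R^d)$ and $|D(\phi\circ u)|\le\mu_{\partial U}$.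
\end{lemma}

\begin{proof}
Take $P_j$ from Lemma~\ref{lem:top}(iv). Since $|\phi\circ p_j-\phi\circ u|\le|p_j-u|$, we have $\phi\circ p_j\to\phi\circ u$ in $L^1$. Since $\phi(0)=0$, $\phi\circ p_j$ is a real step function on finitely many polytopes, and (B1) with Lemma~\ref{lem:top}(ii) gives
\[
|D(\phi\circ p_j)|=|\phi(p_j^+)-\phi(p_j^-)|\,\mathcal H^{d-1}\llcorner J_{p_j}\le\mu_{\partial P_j}.
\]
We have $\partial P_j\to\partial U$ with convergence of the masses. So for $W$ open and $\delta>0$, lower semicontinuity of the variation and Lemma~\ref{lem:lsc}(ii) give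
\[
|D(\phi\circ u)|(W_\delta)\le\liminf_j\mu_{\partial P_j}(W_\delta)\le\limsup_j\mu_{\partial P_j}(\overline{W_\delta})\le\mu_{\partial U}(\overline{W_\delta})\le\mu_{\partial U}(W).
\]
With $W=\mathbb R^d$ we get $\phi\circ u\in BV$, and Lemma~\ref{lem:meas}(i) concludes.
\end{proof}

\subsection{The upper bound}

Here we must build polyhedral approximations of $U$ with small boundary mass, knowing only the variations of the $u_n$. A $G$-valued function has no derivative, but it has differences, and \eqref{eq:sup} transfers bounds on differences from the $u_n$ to $u$. The supremum in \eqref{eq:sup} is pointwise while the bounds on $u_n$ are integral, so we first turn them into one pointwise bound that does not depend on $n$.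

\begin{lemma}\label{lem:transl}
Let $u\in L^1(\mathbb R^d;G)$, let $\{g_n\}$ be adapted to $u$, and let $\nu$ be a finite positive Borel measure such that $u_n\in BV(\mathbb R^d)$ and $|Du_n|\le\nu$ for all $n$. For every unit vector $e$, every $h>0$ and every Borel set $V$,
\begin{equation}\label{eq:transl}
\int_V|u(x+he)-u(x)|\,dx\le\int_0^h\nu(V+se)\,ds .
\end{equation}
\end{lemma}

\begin{proof}
Let $v\in BV(\mathbb R^d)$, $D_ev=e\cdot Dv$ and $\psi\in C^1_c(\mathbb R^d)$. Since $\psi(x-he)-\psi(x)=-\int_0^h e\cdot\nabla\psi(x-se)\,ds$,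
\[
\int(v(x+he)-v(x))\psi(x)\,dx=\int v(x)\big(\psi(x-he)-\psi(x)\big)\,dx=\int_0^h\!\!\int\psi(x-se)\,dD_ev(x)\,ds .
\]
So the measure $(v(\cdot+he)-v)\mathcal L^d$ equals $V\mapsto\int_0^hD_ev(V+se)\,ds$, and its total variation is at most $V\mapsto\int_0^h|Dv|(V+se)\,ds$. With $v=u_n$,
\[
\int_V|u_n(x+he)-u_n(x)|\,dx\le m(V):=\int_0^h\nu(V+se)\,ds .
\]
The measure $m$ is finite and independent of $n$. Let $\kappa\,\mathcal L^d$ be its absolutely continuous part and let $N$ be a Lebesgue-null Borel set that carries its singular part. For $V$ disjoint from $N$ the right-hand side is $\int_V\kappa\,dx$, so $|u_n(x+he)-u_n(x)|\le\kappa(x)$ for a.e.\ $x$. Because there are only countably many $n$, this holds for a.e.\ $x$ and all $n$ at once, and \eqref{eq:sup} gives $|u(x+he)-u(x)|\le\kappa(x)$ a.e. Integrate over $V$ and use $\int_V\kappa\,dx\le m(V)$.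
\end{proof}

We now sample $u$ on a grid as in Example~\ref{ex:identity}. The values of $u$ at the nodes of one fixed grid carry no information, since $u$ is defined only a.e. We therefore average over all translates of the grid; the average of the sum over faces is then exactly the integral in \eqref{eq:transl}, once for each coordinate direction. The next lemma does not assume that $\partial U$ has finite mass.

\begin{lemma}\label{lem:upper}
Under the assumptions of Lemma~\ref{lem:transl}, $\mathbb M(\partial U)<\infty$ and $\mu_{\partial U}\le d\,\nu$.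
\end{lemma}

\begin{proof}
\emph{The step functions.} For $h>0$, $y\in[0,1)^d$ and $z\in\mathbb Z^d$ let $x_z=h(z+y)$ and $Q_z=x_z+h[0,1)^d$, and let $u_{h,y}=u(x_z)$ on $Q_z$. As $z$ and $y$ vary, $x_z$ runs once over $\mathbb R^d$, so for every Borel function $\beta\ge0$
\begin{equation}\label{eq:avg}
\int_{[0,1)^d}\sum_zh^d\,\beta(x_z)\,dy=\int_{\mathbb R^d}\beta\,dx .
\end{equation}
Writing the points of $Q_z$ as $x_z+h\omega$ with $\omega\in[0,1)^d$, we get from \eqref{eq:avg} and Lemma~\ref{lem:top}(iii)
\begin{equation}\label{eq:eta}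
\eta_h^2:=\int_{[0,1)^d}\|u_{h,y}-u\|_{L^1}\,dy=\int_{[0,1)^d}\int_{\mathbb R^d}|u(x+h\omega)-u(x)|\,dx\,d\omega\longrightarrow0\quad(h\to0).
\end{equation}

\emph{Their boundaries.} Let $y$ be such that $u_{h,y}\in L^1$, that is, $\sum_zh^d|u(x_z)|<\infty$. Then $U_{h,y}$ is the mass-convergent sum of the chains $u(x_z)\overline{Q_z}$. The boundary of each consists of $2d$ faces of mass $h^{d-1}|u(x_z)|$, so $\partial U_{h,y}$ is a sum of faces with summable masses, which may be regrouped freely. Let $F_{z,i}$ be the common face of $\overline{Q_z}$ and $\overline{Q_{z+e_i}}$. Every face is exactly one $F_{z,i}$ and occurs twice, with opposite orientations, so after regrouping it has coefficient $\pm(u(x_z+he_i)-u(x_z))$. By Lemma~\ref{lem:series}(ii), $\mathbb M(\partial U_{h,y})<\infty$ and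
\[
\mu_{\partial U_{h,y}}\le\sum_{z,i}|u(x_z+he_i)-u(x_z)|\,\mathcal H^{d-1}\llcorner F_{z,i}.
\]

\emph{The averaged estimate.} Fix $W$ open, $\delta>0$, and $h$ with $h\sqrt d<\delta/2$. If $F_{z,i}$ meets $W_\delta$ then $x_z\in W_{\delta/2}$, because $\overline{Q_z}$ contains $x_z$ and $F_{z,i}$ and has diameter $h\sqrt d$. Hence
\[
\mu_{\partial U_{h,y}}(W_\delta)\le b_h(y):=\sum_{z,i}h^{d-1}|u(x_z+he_i)-u(x_z)|\,\mathbf 1_{W_{\delta/2}}(x_z).
\]
By \eqref{eq:avg}, \eqref{eq:transl} and the inclusion $W_{\delta/2}+se_i\subset W$ for $0\le s\le h$,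
\[
\int_{[0,1)^d}b_h\,dy=\frac1h\sum_{i=1}^d\int_{W_{\delta/2}}|u(x+he_i)-u(x)|\,dx\le\sum_{i=1}^d\frac1h\int_0^h\nu(W_{\delta/2}+se_i)\,ds\le d\,\nu(W).
\]

\emph{Choice of the grid.} We need one $y$ that is good for both estimates. Take $h$ so small that $\eta_h<1$, and let $Z_h=\{y:\|u_{h,y}-u\|_{L^1}\le\eta_h\}$. By Chebyshev's inequality and \eqref{eq:eta}, $\mathcal L^d(Z_h)\ge1-\eta_h$; if $\eta_h=0$, then $Z_h$ has full measure. Since $\int_{Z_h}b_h\,dy\le d\,\nu(W)$, some $y_h\in Z_h$ has $b_h(y_h)\le d\,\nu(W)/(1-\eta_h)$. Then $u_{h,y_h}\in L^1$, $\partial U_{h,y_h}\to\partial U$ as $h\to0$, and $\limsup_{h\to0}\mu_{\partial U_{h,y_h}}(W_\delta)\le d\,\nu(W)$.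

For $W=\mathbb R^d$, (F1) gives $\mathbb M(\partial U)\le d\,\nu(\mathbb R^d)<\infty$. Now Lemma~\ref{lem:lsc}(i) applies and gives $\mu_{\partial U}(W_\delta)\le d\,\nu(W)$ for all $W$ and $\delta$. Lemma~\ref{lem:meas}(i) concludes.
\end{proof}

\begin{corollary}\label{cor:real}
Let $G=\mathbb R$, $w\in BV(\mathbb R^d)$, and let $U_w$ be the $d$-chain of $w$. Then $\mathbb M(\partial U_w)<\infty$ and $|Dw|\le\mu_{\partial U_w}\le d\,|Dw|$.
\end{corollary}

\begin{proof}
Let $\{g_n\}=\mathbb Q$. Let $w^\varepsilon$ be the convolution of $w$ with a mollifier supported in $B_\varepsilon$. The function $\phi_n\circ w^\varepsilon$ is locally Lipschitz with $|\nabla(\phi_n\circ w^\varepsilon)|\le|\nabla w^\varepsilon|$ a.e., and $\int_{W_\delta}|\nabla w^\varepsilon|\,dx\le|Dw|(W)$ for $\varepsilon<\delta$. Letting $\varepsilon\to0$ gives $|D(\phi_n\circ w)|(W_\delta)\le|Dw|(W)$, so $\phi_n\circ w\in BV$ and $|D(\phi_n\circ w)|\le|Dw|$ by Lemma~\ref{lem:meas}(i). Lemma~\ref{lem:upper} with $\nu=|Dw|$ gives finite mass and the upper bound, and Lemma~\ref{lem:lower}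 with $\phi=\mathrm{id}$ gives the lower bound.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:C}}

By Lemma~\ref{lem:lower} with $\phi=\phi_n$, $u_n\in BV$ and $|Du_n|\le\mu_{\partial U}$. This is where $\mathbb M(\partial U)<\infty$ is used. By Lemma~\ref{lem:meas}(ii) the supremum $\nu$ exists and $\nu\le\mu_{\partial U}$; in particular $\nu$ is finite. Lemma~\ref{lem:upper} gives $\mu_{\partial U}\le d\,\nu$.

\emph{The constant $1$.} Let $G=\mathbb R$, $u=\mathbf 1_Q$ with $Q$ a cube, and $\{g_n\}=\{0,1\}$. The functions $u_n$ are $\mathbf 1_Q$ and $-\mathbf 1_Q$, so $\nu=\mathcal H^{d-1}\llcorner\partial Q=\mu_{\partial U}$.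

\emph{The constant $d$.} We complete Example~\ref{ex:identity}. Let $G=\mathbb R^d$ with the Euclidean norm, $\{g_n\}$ dense, and $u(x)=\chi(x)x$ with $\chi\in C_c^\infty(\mathbb R^d)$, $\chi=1$ on $B_1$. If $\Lambda$ is the Lipschitz constant of $u$, each $u_n$ is $\Lambda$-Lipschitz and vanishes outside $\operatorname{supp}\chi$, so $|Du_n|\le\Lambda\,\mathcal L^d\llcorner\operatorname{supp}\chi$ and $\mathbb M(\partial U)<\infty$ by Lemma~\ref{lem:upper}. We know that $\nu=\mathcal L^d$ on $B_1$. To bound $\mu_{\partial U}$ from below we use the divergence, a quantity that passes to the limit along every approximating sequence. For a polyhedral $d$-chain $P$, (B1) applied to the components of $p$ gives $\operatorname{div}p=(p^+-p^-)\cdot n\,\mathcal H^{d-1}\llcorner J_p$, so by Lemma~\ref{lem:top}(ii)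
\[
\Big|\int p\cdot\nabla\psi\,dx\Big|\le\int|\psi|\,d\mu_{\partial P}\qquad(\psi\in C^1_c(\mathbb R^d)).
\]
Apply this to the chains $P_j$ of Lemma~\ref{lem:top}(iv) and pass to the limit with Lemma~\ref{lem:lsc}(ii). Since $\operatorname{div}u=d$ on $B_1$, for $0\le\psi\in C^1_c(B_1)$
\[
d\int\psi\,dx=\Big|\int u\cdot\nabla\psi\,dx\Big|\le\int\psi\,d\mu_{\partial U}.
\]
Hence $\mu_{\partial U}\ge d\,\mathcal L^d$ on open subsets of $B_1$, and by outer regularity of $\mu_{\partial U}$ on Borel subsets. With the upper bound, $\mu_{\partial U}=d\,\nu$ on $B_1$. \qed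

\section{From a chain to the level sets of one function}\label{sec:A}

\subsection{One function for countably many}

Example~\ref{ex:squares} shows that the gradients of a sum can cancel. At a given point the bad coefficients form a null set, and Fubini's theorem exchanges ``for every point, almost every coefficient'' with ``for almost every coefficient, almost every point''.

\begin{lemma}\label{lem:generic}
Let $v_n\in BV(\mathbb R^d)$, $n\in\mathbb N$. There is $w\in BV(\mathbb R^d)$ with $|Dv_n|\ll|Dw|$ for all $n$.
\end{lemma}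

\begin{proof}
Multiplying each $v_n$ by a positive constant, assume $\sum_n\|v_n\|_{BV}<\infty$. Let $\lambda=\sum_n|Dv_n|$, a finite measure, and write $Dv_n=\xi_n\lambda$ with $\xi_n$ Borel. Then $|Dv_n|=|\xi_n|\lambda$, so $\sum_n|\xi_n|=1$ $\lambda$-a.e. For $a\in[0,1]^{\mathbb N}$ the series $w_a=\sum_na_nv_n$ converges in $BV$ and $Dw_a=(\sum_na_n\xi_n)\lambda$. Equip $[0,1]^{\mathbb N}$ with the product of the Lebesgue measures. Let $x$ satisfy $\sum_n|\xi_n(x)|=1$ and pick $m$ with $\xi_m(x)\ne0$. For fixed $(a_n)_{n\ne m}$, at most one value of $a_m$ gives $\sum_na_n\xi_n(x)=0$, so the set of $a$ with $\sum_na_n\xi_n(x)=0$ is null. The function $(a,x)\mapsto\sum_na_n\xi_n(x)$ is Borel, so by Fubini's theorem, for a.e.\ $a$, it is nonzero for $\lambda$-a.e.\ $x$. For such $a$, $|Dw_a|=|\sum_na_n\xi_n|\lambda$ has the same null sets as $\lambda$, and $|Dv_n|\le\lambda$.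
\end{proof}

\subsection{Absolute continuity of the mass measure}

\begin{proposition}\label{prop:ac}
If $T\in\mathcal F^G_{d-1}(\mathbb R^d)$ has finite mass, then $\mu_T\ll|Dw|$ for some $w\in BV(\mathbb R^d)$.
\end{proposition}

\begin{proof}
Choose a polyhedral $P$ with $\mathbb F(T-P)<1$ and apply Lemma~\ref{lem:series}(iii) to $T-P$:
\[
T=A+\partial U,\qquad A=P+\sum_jA_j,\qquad U=\sum_jC_j,
\]
with $A_j,C_j$ polyhedral and $\sum_j(\mathbb M(A_j)+\mathbb M(C_j))<1$.

By Lemma~\ref{lem:series}(ii), $\mathbb M(A)<\infty$ and $\mu_A\le\mu_P+\sum_j\mu_{A_j}$. Let $\sigma_m$, $m\in\mathbb N$, be the polytopes that occur in non-overlapping representations of $P$ and of the $A_j$. By (F1), $\mu_A(E)=0$ whenever $\mathcal H^{d-1}(E\cap\sigma_m)=0$ for all $m$. Let $K_m$ be the convex hull of $\sigma_m$ and of a point outside its hyperplane. Then $\mathbf 1_{K_m}\in BV$ and $|D\mathbf 1_{K_m}|=\mathcal H^{d-1}\llcorner\partial K_m\ge\mathcal H^{d-1}\llcorner\sigma_m$ by (B1).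

Because $T$ has dimension $d-1$, the chain $U$ has dimension $d$ and is given by some $u\in L^1(\mathbb R^d;G)$. Because $T$ has finite mass, $\mathbb M(\partial U)\le\mathbb M(T)+\mathbb M(A)<\infty$. Let $\{g_n\}$ be adapted to $u$. By Theorem~\ref{thm:C}, $\mu_{\partial U}\le d\bigvee_n|Du_n|$, and by Lemma~\ref{lem:meas}(ii) the right-hand side vanishes on every Borel set on which all $|Du_n|$ vanish.

Lemma~\ref{lem:generic} gives $w\in BV$ with $|D\mathbf 1_{K_m}|\ll|Dw|$ and $|Du_n|\ll|Dw|$ for all $m,n$. Then $\mu_A\ll|Dw|$, $\mu_{\partial U}\ll|Dw|$, and $\mu_T\le\mu_A+\mu_{\partial U}$ by (F2).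
\end{proof}

\subsection{Decomposition along level sets}

\begin{proposition}\label{prop:coarea}
Let $\mu$ be a finite positive Borel measure with $\mu\ll|Dw|$, $w\in BV(\mathbb R^d)$. Then
\begin{itemize}
\item[(i)] $\mu=\int_{[0,1]}\mu_r\,dr$ with $(d-1)$-rectifiable measures $\mu_r$ satisfying \textup{(a)} and \textup{(b)};
\item[(ii)] $\mu=\int_{\mathbb R}\mathcal H^{d-1}\llcorner S_r\,dr$ with $S_r$ Borel, $(d-1)$-rectifiable and $\mathcal H^{d-1}(S_r)<\infty$.
\end{itemize}
\end{proposition}

\begin{proof}
By the Radon--Nikodym theorem $\mu=f|Dw|$ with $f:\mathbb R^d\to[0,\infty)$ Borel and $f\in L^1(|Dw|)$. Let $\Sigma_t$ be as in (B2). Apply (B2) to simple functions increasing to $f\mathbf 1_E$: by monotone convergence $t\mapsto\int_{E\cap\Sigma_t}f\,d\mathcal H^{d-1}$ is measurable and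
\begin{equation}\label{eq:coarea}
\mu(E)=\int_{\mathbb R}\int_{E\cap\Sigma_t}f\,d\mathcal H^{d-1}\,dt\qquad\text{for every Borel set }E.
\end{equation}

(i) It remains to make the parameter set compact. Let $\tau:(0,1)\to\mathbb R$ be an increasing $C^1$ diffeomorphism. By \eqref{eq:coarea} with $E=\mathbb R^d$, the set $N$ of $t$ with $\int_{\Sigma_t}f\,d\mathcal H^{d-1}=\infty$ is null, and so is $\tau^{-1}(N)$. Put
\[
\mu_r=\tau'(r)\,f\,\mathcal H^{d-1}\llcorner\Sigma_{\tau(r)}\quad\text{for }r\in(0,1)\setminus\tau^{-1}(N),
\]
and $\mu_r=0$ for the other $r\in[0,1]$. Each $\mu_r$ is a finite $(d-1)$-rectifiable measure and (a) holds. The substitution $t=\tau(r)$ in \eqref{eq:coarea} gives $\int_0^1\mu_r(E)\,dr=\mu(E)$, and $E=\mathbb R^d$ gives (b).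

(ii) We remove the density by writing $f=\int_0^\infty\mathbf 1_{\{f>s\}}\,ds$, at the price of a second parameter. Let $\beta_E(t,s)=\mathcal H^{d-1}(E\cap\Sigma_t\cap\{f>s\})$ for $t\in\mathbb R$, $s\ge0$. It is measurable in $t$ by (B2), and right-continuous in $s$ because $\{f>s'\}\uparrow\{f>s\}$ as $s'\downarrow s$. Hence $\beta_E(t,s)=\lim_m\beta_E(t,2^{-m}\lceil2^ms\rceil)$ is jointly measurable, and \eqref{eq:coarea} becomes $\mu(E)=\int_{\mathbb R\times[0,\infty)}\beta_E\,d\mathcal L^2$.

To return to one parameter we use a Borel map $\Psi:\mathbb R\to\mathbb R\times[0,\infty)$ that pushes $\mathcal L^1$ to $\mathcal L^2$. Send $r=0.b_1b_2b_3\dots\in[0,1)$, written in binary, to $(0.b_1b_3\dots,\,0.b_2b_4\dots)\in[0,1]^2$. Up to a null set, the preimage of a dyadic square of side $2^{-m}$ is the set where the first $2m$ digits are prescribed, an interval of length $4^{-m}$; so this map pushes $\mathcal L^1$ to $\mathcal L^2$. Enumerate by $j\in\mathbb Z$ the unit squares that tile $\mathbb R\times[0,\infty)$, and map $[j,j+1)$ to the $j$-th square by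 a translate of this map. For $\Psi(r)=(t,s)$ let $S_r=\Sigma_t\cap\{f>s\}$. Then $\mathcal H^{d-1}(E\cap S_r)=\beta_E(\Psi(r))$ is measurable in $r$, since preimages of null sets under $\Psi$ are null, and its integral is $\mu(E)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Proposition~\ref{prop:ac} and the Radon--Nikodym theorem give $\mu_T=f|Dw|$, and Proposition~\ref{prop:coarea}(i) gives the decomposition.
\end{proof}

\section{The classification}\label{sec:B}

In Theorem~\ref{thm:B}, (iii)$\Rightarrow$(i) is trivial, (i)$\Rightarrow$(iv) is Proposition~\ref{prop:ac}, and (iv)$\Rightarrow$(ii) and the last assertion are Proposition~\ref{prop:coarea}. The proof is completed by Propositions~\ref{prop:43} and~\ref{prop:24}, which give (iv)$\Rightarrow$(iii) and (ii)$\Rightarrow$(iv).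

\subsection{Real chains with prescribed mass measure}

With real coefficients a chain of finite mass can be multiplied by a function, and this adjusts its mass measure at will.

\begin{proposition}\label{prop:43}
Let $\mu$ be a finite positive Borel measure with $\mu\ll|Dw|$, $w\in BV(\mathbb R^d)$. Then $\mu=\mu_T$ for some $T\in\mathcal F^{\mathbb R}_{d-1}(\mathbb R^d)$ of finite mass.
\end{proposition}

\begin{proof}
Let $T_0=\partial U_w$. By Corollary~\ref{cor:real}, $\mathbb M(T_0)<\infty$ and $\mu\ll|Dw|\le\mu_{T_0}$, so $\mu=f\mu_{T_0}$ with $0\le f\in L^1(\mu_{T_0})$.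

Multiplication by $c\in\mathbb R$ scales the mass and the flat norm of real polyhedral chains by $|c|$, so it extends to flat chains and $\mathbb M(cS)=|c|\,\mathbb M(S)$. For rational $c$ and $\mathbb M(S)<\infty$, additivity in (F2) gives $(cS)\llcorner E=c(S\llcorner E)$: this is immediate for integers, and $n\big((\frac1nS)\llcorner E\big)=S\llcorner E$. For a simple function $\zeta=\sum_ic_i\mathbf 1_{E_i}$ with rational $c_i$ and $E_i$ a finite Borel partition of $\mathbb R^d$, let $T[\zeta]=\sum_ic_i(T_0\llcorner E_i)$. Passing to a common refinement of two partitions, (F2) shows that $T[\zeta]$ depends only on $\zeta$ and that $T[\zeta]-T[\zeta']=T[\zeta-\zeta']$. Moreover $T[\zeta]\llcorner(E\cap E_i)=c_i\,T_0\llcorner(E\cap E_i)$, so $\mu_{T[\zeta]}(E\cap E_i)=|c_i|\,\mu_{T_0}(E\cap E_i)$, that is,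
\[
\mu_{T[\zeta]}=|\zeta|\,\mu_{T_0}.
\]
Let $f_j\ge0$ be simple functions with rational values, $f_j\to f$ in $L^1(\mu_{T_0})$, and $T_j=T[f_j]$. Then $\mathbb M(T_j-T_k)=\int|f_j-f_k|\,d\mu_{T_0}$, so $(T_j)$ is Cauchy in mass, hence in $\mathbb F$, and converges to some $T$. By (F1), $\mathbb M(T-T_j)\le\liminf_k\mathbb M(T_k-T_j)\to0$, and in particular $\mathbb M(T)<\infty$. By (F2), $|\mu_T(E)-\mu_{T_j}(E)|\le\mu_{T-T_j}(E)\to0$ for every Borel set $E$, so $\mu_T(E)=\lim_j\int_Ef_j\,d\mu_{T_0}=\mu(E)$.
\end{proof}

\subsection{Integrals of rectifiable measures}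

We must now produce one $BV$ function from uncountably many unrelated surfaces. Suppose first that $\mu_t$ lives on a horizontal hyperplane $\{x_d=c(t)\}$ with $c$ measurable. The function $v(x)=\mathcal L^1(\{t\in I:x_d<c(t)\})$ is the average of the indicators of the half spaces below these hyperplanes. It decreases in $x_d$, and $-D_dv=\int_I\mathcal H^{d-1}\llcorner\{x_d=c(t)\}\,dt$: all contributions have the same sign. The same holds for graphs over a fixed coordinate hyperplane, and a common Lipschitz constant keeps $v$ in $BV_{\mathrm{loc}}$. So the task is to cover each $\mu_t$ by countably many such graphs, chosen measurably in $t$.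

Let $L=\sqrt d$. Let $X$ be the space of $L$-Lipschitz functions $\gamma:\mathbb R^{d-1}\to\mathbb R$ with locally uniform convergence. It is closed in the Polish space $C(\mathbb R^{d-1})$, so $X$ and $Y=\{1,\dots,d\}\times X$ are Polish. For $x\in\mathbb R^d$ let $\hat x_i\in\mathbb R^{d-1}$ be the vector of the coordinates other than $x_i$, and for $\alpha=(i,\gamma)\in Y$ let $\Gamma_\alpha=\{x:x_i=\gamma(\hat x_i)\}$.

\begin{lemma}\label{lem:cover}
Every $(d-1)$-rectifiable measure is concentrated on a countable union of graphs $\Gamma_\alpha$.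
\end{lemma}

\begin{proof}
Let the measure be $\theta\mathcal H^{d-1}\llcorner S$. By \cite[3.2.29]{Federer}, $S$ is covered up to an $\mathcal H^{d-1}$-null set by countably many $C^1$ hypersurfaces. At a point of such a surface, the unit normal $n$ has a component with $|n_i|\ge d^{-1/2}$. Near the point the surface is the graph over a ball $B\subset\mathbb R^{d-1}$ of a $C^1$ function $\gamma_0$, in the direction $e_i$, whose gradient at the center has squared norm $(1-n_i^2)/n_i^2\le d-1$. On a smaller ball the gradient has norm at most $L$, so $\gamma_0$ is $L$-Lipschitz there, and McShane's formula $\gamma(\xi)=\inf_{\xi'\in B}(\gamma_0(\xi')+L|\xi-\xi'|)$ extends it to an element of $X$. Countably many of these neighborhoods cover the surface, by Lindel\"of's theorem.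
\end{proof}

The covering in Lemma~\ref{lem:cover} depends on the measure in an uncontrolled way. We replace it by a greedy choice: at each step remove a graph that carries at least half of the largest possible mass. Let $\mathcal A$ be the Lebesgue $\sigma$-algebra of $I$ and $\mathcal B(Y)$ the Borel $\sigma$-algebra of $Y$. We use two facts. First, a function on $I\times Y$ that is $\mathcal A$-measurable in $t$ and continuous in $\alpha$ is $\mathcal A\otimes\mathcal B(Y)$-measurable: replace $\alpha$ by the first nearest point among the first $j$ elements of a dense sequence and let $j\to\infty$. Second, the projection and von Neumann--Aumann selection theorems \cite[Thms III.22--23]{CV}: if $Z\in\mathcal A\otimes\mathcal B(Y)$, then its projection on $I$ lies in $\mathcal A$, and if all sections $Z_t$ are nonempty there is an $\mathcal A$-measurable map $\alpha:I\to Y$ with $\alpha(t)\in Z_t$ for all $t$.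

\begin{lemma}\label{lem:select}
Let $(\mu_t)_{t\in I}$ be finite $(d-1)$-rectifiable measures satisfying \textup{(a)}. There are measurable maps $\alpha_k:I\to Y$, $k\ge0$, such that $\mu_t$ is concentrated on $\bigcup_k\Gamma_{\alpha_k(t)}$ for every $t$.
\end{lemma}

\begin{proof}
\emph{One step.} Let $(\lambda_t)_{t\in I}$ be finite positive measures satisfying (a). For $\alpha=(i,\gamma)$ let $\psi_m(\alpha,x)=(1-m|x_i-\gamma(\hat x_i)|)^+$. For $E$ Borel, the function $(t,\alpha)\mapsto\int_E\psi_m(\alpha,x)\,d\lambda_t(x)$ is measurable in $t$, by (a) and approximation by simple functions, and continuous in $\alpha$, by dominated convergence. So it is jointly measurable, and so is its limit $(t,\alpha)\mapsto\lambda_t(E\cap\Gamma_\alpha)$ as $m\to\infty$. Let $s(t)=\sup_\alpha\lambda_t(\Gamma_\alpha)$. The set $\{s>c\}$ is the projection of $\{(t,\alpha):\lambda_t(\Gamma_\alpha)>c\}$, so $s$ is measurable. The set $Z$ of pairs $(t,\alpha)$ with $\lambda_t(\Gamma_\alpha)>\frac12s(t)$ or $s(t)=0$ is measurable and has nonempty sections, since $s(t)<\infty$.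 A measurable selection $\alpha(\cdot)$ satisfies $s(t)\le2\lambda_t(\Gamma_{\alpha(t)})$ for all $t$. The function $t\mapsto\lambda_t(E\cap\Gamma_{\alpha(t)})$ is measurable as a composition with $t\mapsto(t,\alpha(t))$, so the measures $\lambda_t\llcorner\Gamma_{\alpha(t)}^c$ satisfy (a) again.

\emph{Iteration.} Let $\mu^0_t=\mu_t$. Given $\mu_t^k$, let $\alpha_k$ and $s_k$ be obtained from $\lambda_t=\mu_t^k$, and let $\mu_t^{k+1}=\mu_t^k\llcorner\Gamma_{\alpha_k(t)}^c$. Fix $t$. Since $\mu_t^k(\Gamma_{\alpha_k(t)})=\mu_t^k(\mathbb R^d)-\mu_t^{k+1}(\mathbb R^d)$, these numbers have sum at most $\mu_t(\mathbb R^d)<\infty$, so $s_k(t)\to0$. Let $\mu_t^\infty$ be the restriction of $\mu_t$ to the complement of $\bigcup_k\Gamma_{\alpha_k(t)}$. For every $\alpha$ and $k$, $\mu_t^\infty(\Gamma_\alpha)\le\mu_t^k(\Gamma_\alpha)\le s_k(t)$, so $\mu_t^\infty$ vanishes on every graph. By Lemma~\ref{lem:cover}, $\mu_t^\infty=0$.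
\end{proof}

\begin{proposition}\label{prop:24}
Let $\mu=\int_I\mu_t\,dt$ with $(d-1)$-rectifiable measures $\mu_t$ satisfying \textup{(a)} and \textup{(b)}. Then $\mu\ll|Dw|$ for some $w\in BV(\mathbb R^d)$.
\end{proposition}

\begin{proof}
By (b), after replacing $\mu_t$ by $0$ on a null set of $t$, all $\mu_t$ are finite. Let $\alpha_k$ be as in Lemma~\ref{lem:select}.

\emph{One subgraph.} For $\alpha=(i,\gamma)$ let $H_\alpha=\{x:x_i<\gamma(\hat x_i)\}$, and let $\Phi_\alpha(\xi)$ be the point $x$ with $\hat x_i=\xi$ and $x_i=\gamma(\xi)$. Index the coordinates of $\xi$ by $j\ne i$. For $\psi\in C_c^1(\mathbb R^d)$,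
\begin{equation}\label{eq:sub}
\int_{H_\alpha}\partial_i\psi\,dx=\int\psi(\Phi_\alpha(\xi))\,d\xi,\qquad\int_{H_\alpha}\partial_j\psi\,dx=-\int\psi(\Phi_\alpha(\xi))\,\partial_j\gamma(\xi)\,d\xi\quad(j\ne i).
\end{equation}
The first identity follows by integrating in $x_i$. For the second, the integral of $\psi$ in $x_i$ over $(-\infty,\gamma(\xi))$ is a Lipschitz function of $\xi$ with compact support, so the integral of its $j$-th partial derivative vanishes; this derivative is the integral of $\partial_j\psi$ over the same half line plus $\psi(\Phi_\alpha)\,\partial_j\gamma$. Consequently, for $\psi\in C^1_c(B_R;\mathbb R^d)$ with $|\psi|\le1$,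
\begin{equation}\label{eq:per}
\Big|\int_{H_\alpha}\operatorname{div}\psi\,dx\Big|\le\sqrt{1+L^2}\;\mathcal L^{d-1}(\{|\xi|<R\})=:c_R .
\end{equation}
Let $\pi_\alpha(E)=\mathcal L^{d-1}(\Phi_\alpha^{-1}(E))$. By the area formula, $\mathcal H^{d-1}(E\cap\Gamma_\alpha)=\int_{\Phi_\alpha^{-1}(E)}\sqrt{1+|\nabla\gamma|^2}\,d\xi\le\sqrt{1+L^2}\,\pi_\alpha(E)$.

\emph{Averaging subgraphs.} Fix $k$ and $i$. Let $J=J_{k,i}$ be the measurable set of $t$ for which $\alpha_k(t)$ has first component $i$, write $\alpha_k(t)=(i,\gamma_t)$ for $t\in J$, and set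
\[
v(x)=v_{k,i}(x)=\mathcal L^1(\{t\in J:x\in H_{\alpha_k(t)}\})\in[0,\mathcal L^1(I)].
\]
The function $(t,\xi)\mapsto\gamma_t(\xi)$ is measurable in $t$ and continuous in $\xi$, hence jointly measurable, which justifies the uses of Fubini's theorem below. By \eqref{eq:per}, $|Dv|(B_R)\le c_R\,\mathcal L^1(I)$, so $v\in BV_{\mathrm{loc}}$; here the common Lipschitz constant is used. By the first identity in \eqref{eq:sub}, $\int v\,\partial_i\psi\,dx=\int_J\int\psi\,d\pi_{\alpha_k(t)}\,dt$, that is,
\[
-D_iv(E)=\int_J\pi_{\alpha_k(t)}(E)\,dt\qquad\text{for bounded Borel sets }E .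
\]
The integrand is nonnegative, so nothing cancels: if $|Dv|(E)=0$, then $\pi_{\alpha_k(t)}(E)=0$, hence $\mathcal H^{d-1}(E\cap\Gamma_{\alpha_k(t)})=0$, for a.e.\ $t\in J$.

\emph{Conclusion.} For $R\in\mathbb N$ let $\chi_R\in C_c^\infty(\mathbb R^d)$ equal $1$ on the open ball $B_R$. Then $D(\chi_Rv)=\chi_RDv+v\nabla\chi_R\,\mathcal L^d$ is a finite measure, so $\chi_Rv\in BV(\mathbb R^d)$, and $|D(\chi_Rv)|=|Dv|$ on $B_R$. Lemma~\ref{lem:generic}, applied to the countable family $\chi_Rv_{k,i}$, gives $w\in BV(\mathbb R^d)$. Let $E$ be a bounded Borel set with $|Dw|(E)=0$. Then $|Dv_{k,i}|(E)=0$ for all $k,i$. For each $k$ the sets $J_{k,1},\dots,J_{k,d}$ cover $I$, so for a.e.\ $t$ we have $\mathcal H^{d-1}(E\cap\Gamma_{\alpha_k(t)})=0$ for all $k$. Since $\mu_t\ll\mathcal H^{d-1}$ and $\mu_t$ is concentrated on $\bigcup_k\Gamma_{\alpha_k(t)}$, we get $\mu_t(E)=0$ for a.e.\ $t$, and $\mu(E)=0$. Unbounded sets are countable unions of bounded ones.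
\end{proof}

Rectifiability of the $\mu_t$ was used twice: for the covering by graphs, and for $\mu_t\ll\mathcal H^{d-1}$. It cannot be dropped: $\delta_0=\int_{[0,1]}\delta_0\,dt$ satisfies (a) and (b), while $|Dw|(\{0\})=0$ for every $w\in BV(\mathbb R^d)$ by (B2), since $d\ge2$. The proof of Theorem~\ref{thm:B} is complete.

\begin{thebibliography}{9}

\bibitem{AM} Giovanni Alberti, Andrea Marchese, \emph{On the structure of flat chains with finite mass}, arXiv:2311.06099 (2023).

\bibitem{AFP} Ambrosio, Fusco, Pallara, \emph{Functions of Bounded Variation and Free Discontinuity Problems}.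

\bibitem{CV} Castaing, Valadier, \emph{Convex Analysis and Measurable Multifunctions}.

\bibitem{DH} T. De Pauw, R. Hardt, \emph{Rectifiable and flat $G$ chains in a metric space}, Amer. J. Math., 2012.

\bibitem{Federer} Federer, \emph{Geometric Measure Theory}.

\bibitem{Fleming} W. Fleming, \emph{Flat chains over a finite coefficient group}, Trans. AMS, 1966.

\bibitem{White} B. White, \emph{Rectifiability of flat chains}, Ann. of Math., 1999.

\end{thebibliography}
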